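\title{Ado's theorem for finite Lie conformal algebras}

\begin{abstract}
Let $\Bbbk$ be a field of characteristic $0$. We prove that every finite Lie conformal algebra over $\Bbbk$ that is torsion-free as a $\Bbbk[D]$-module has a faithful representation on a finitely generated free $\Bbbk[D]$-module. The proof is governed by the eigenvalues of the $\Bbbk[D]$-linear operators $a_{(0)}$. If one of them depends on $D$, the algebra embeds into the product of a centerless algebra and an algebra of smaller rank. If all of them are constant, the annihilation Lie algebra has enough finite-dimensional quotients, and the classical theorem of Ado applies to one of them. We also characterize the algebras that embed into a current algebra $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$ and show that every torsion-free finite Lie conformal algebra is, up to finite codimension, a product of such an algebra and a centerless one.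
\end{abstract}

\section{Introduction}\label{sec:intro}

Ado's theorem states that every finite-dimensional Lie algebra over a field of characteristic $0$ has a faithful finite-dimensional representation. We prove its analogue for Lie conformal algebras, where finite-dimensional vector spaces are replaced by finitely generated modules over a polynomial ring.

\subsection{Lie conformal algebras and their representations}

Throughout, $\Bbbk$ is a field of characteristic $0$, $H=\Bbbk[D]$, and $\mathbb Z_+=\{0,1,2,\dots\}$. A \emph{conformal algebra} is a left unital $H$-module $C$ with $\Bbbk$-bilinear products $a_{(n)}b$, $n\in\mathbb Z_+$, such that for all $a,b\in C$ we have $a_{(n)}b=0$ for all but finitely many $n$, and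
\[
(Da)_{(n)}b=-n\,a_{(n-1)}b,\qquad a_{(n)}(Db)=D(a_{(n)}b)+n\,a_{(n-1)}b ,
\]
a term with a negative index being zero. A conformal algebra $L$ is a \emph{Lie conformal algebra} if, for all $a,b,c\in L$ and $n,m\in\mathbb Z_+$,
\begin{gather*}
a_{(n)}b=-\sum_{s\ge0}\frac{(-1)^{n+s}}{s!}\,D^s\bigl(b_{(n+s)}a\bigr),\\
a_{(n)}(b_{(m)}c)-b_{(m)}(a_{(n)}c)=\sum_{s\ge0}\binom ns (a_{(s)}b)_{(n+m-s)}c .
\end{gather*}
These identities are easier to handle through the generating polynomial $a_\lambda b=\sum_n\frac{\lambda^n}{n!}\,a_{(n)}b\in L[\lambda]$. Comparing coefficients, they become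
\begin{gather}
(Da)_\lambda b=-\lambda\,a_\lambda b,\qquad a_\lambda(Db)=(D+\lambda)\,a_\lambda b,\label{eq:sesq}\\
a_\lambda b=-\,b_{-\lambda-D}\,a,\label{eq:skew}\\
a_\lambda(b_\mu c)-b_\mu(a_\lambda c)=(a_\lambda b)_{\lambda+\mu}\,c .\label{eq:jacobi}
\end{gather}
In \eqref{eq:skew} the right side means $-\sum_n\frac1{n!}(-\lambda-D)^n(b_{(n)}a)$. A \emph{representation} of $L$, or \emph{$L$-module}, is an $H$-module $M$ with $\Bbbk$-bilinear maps $L\times M\to M$, $(a,v)\mapsto a_{(n)}v$, such that $a_\lambda v=\sum_n\frac{\lambda^n}{n!}a_{(n)}v$ is a polynomial in $\lambda$, \eqref{eq:sesq} holds with $b$ replaced by $v\in M$, and \eqref{eq:jacobi} holds with $c$ replaced by $v\in M$. It is \emph{faithful} if $a=0$ is the only element with $a_\lambda M=0$. An algebra or a module is \emph{finite} if it is finitely generated over $H$, and \emph{torsion-free} or \emph{free} if it is so over $H$.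

On free $H$-modules, \eqref{eq:sesq} determines a product or an action from its values on bases. It suffices to check \eqref{eq:skew} and \eqref{eq:jacobi} on bases, since multiplying one argument by $D$ multiplies all terms of either identity by the same factor. There are two basic examples.
\begin{itemize}
\item For a Lie algebra $\mathfrak g$, the \emph{current algebra} is $\operatorname{Cur}\mathfrak g=H\otimes\mathfrak g$ with $a_\lambda b=[a,b]$ for $a,b\in\mathfrak g$.
\item The \emph{Virasoro algebra} is $\mathrm{Vir}=H\ell$ with $\ell_\lambda\ell=(D+2\lambda)\ell$. For $\Delta\in\Bbbk$ it acts on $M_\Delta=Hv$ by $\ell_\lambda v=(D+\Delta\lambda)v$, because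
\[
(D+\lambda+\Delta\mu)(D+\Delta\lambda)-(D+\mu+\Delta\lambda)(D+\Delta\mu)=(\lambda-\mu)\bigl(D+\Delta(\lambda+\mu)\bigr)
\]
and $((D+2\lambda)\ell)_{\lambda+\mu}=(\lambda-\mu)\ell_{\lambda+\mu}$. The case $\Delta=2$ is the Jacobi identity for $\mathrm{Vir}$.
\end{itemize}
The axioms say that the operators $a_{(n)}$ on a module span a Lie algebra. For $\operatorname{Cur}\mathfrak g$ one finds $[a_{(n)},b_{(m)}]=[a,b]_{(n+m)}$, the relations of the elements $at^n$ of $\mathfrak g[t]$; for $\mathrm{Vir}$ one finds $[\ell_{(n)},\ell_{(m)}]=(n-m)\ell_{(n+m-1)}$, the relations of the vector fields $-t^n\,d/dt$. A finite Lie conformal algebra thus describes an infinite-dimensional Lie algebra of this kind by finitely many polynomials, and the rank over $H$ takes over the role of the dimension.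

\subsection{The problem}

One obstruction to faithfulness has no counterpart for Lie algebras. If $ha=0$ with $0\ne h\in H$, then $h(-\lambda)\,a_\lambda v=(ha)_\lambda v=0$ in $M[\lambda]$, so $a_\lambda v=0$: torsion elements of $L$ act trivially in every representation. For instance, $Ha\oplus\Bbbk c$ with $Dc=0$, $a_\lambda a=\lambda c$ and all other products of $a,c$ zero is a finite Lie conformal algebra without any faithful representation. The question is whether torsion is the only obstruction.

\medskip
\noindent\textbf{Problem} (\cite{Kol}). \emph{Does every torsion-free finite Lie conformal algebra have a finite faithful representation?}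
\medskip

The simplest cases suggest that the answer is yes, for two unrelated reasons. First, $L$ acts on itself, and by \eqref{eq:skew} the kernel of this \emph{adjoint} representation is the \emph{center} $\{z:z_\lambda L=0\}=\{z:L_\lambda z=0\}$. So the adjoint representation is finite and faithful when $L$ is finite and centerless, as $\mathrm{Vir}$ is: $(h\ell)_\lambda\ell=h(-\lambda)(D+2\lambda)\ell$. Second, if $U$ is a faithful finite-dimensional module over a finite-dimensional Lie algebra $\mathfrak g$, then $\operatorname{Cur}\mathfrak g$ acts on $H\otimes U$ by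
\begin{equation}\label{eq:natural}
(h(D)A)_\lambda(g(D)u)=h(-\lambda)\,g(D+\lambda)\,Au ,
\end{equation}
and the action is faithful, since $(\sum_iD^iA_i)_\lambda u=\sum_i(-\lambda)^iA_iu$. So Ado's theorem settles current algebras and their subalgebras. A general $L$ has a center and is not contained in a current algebra (Example~\ref{ex:rank3}), and the task is to combine the two mechanisms.

\subsection{Results}

\begin{theorem}\label{thm:A}
Every torsion-free finite Lie conformal algebra $L$ over a field of characteristic $0$ has a finite faithful representation, which may be chosen free as an $H$-module.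
\end{theorem}

Hence a finite Lie conformal algebra has a finite faithful representation if and only if it is torsion-free.

The invariant that separates the two mechanisms is the following. Let $M$ be a torsion-free finite $L$-module; it is free over $H$. By \eqref{eq:sesq} at $\lambda=0$, the operator $a_{(0)}$ on $M$ is $H$-linear, so it has a monic characteristic polynomial in $H[T]$. Its roots in an algebraic closure $\overline K$ of $K=\Bbbk(D)$ are the \emph{eigenvalues} of $a_{(0)}$, and an eigenvalue is \emph{constant} if it lies in $\bar\Bbbk$, the algebraic closure of $\Bbbk$ in $\overline K$. We say that $M$ has \emph{constant spectrum} if all eigenvalues of all $a_{(0)}$, $a\in L$, are constant; applied to $L$ itself, the term refers to the adjoint module. On $\mathrm{Vir}$ the operator $\ell_{(0)}$ is $D$, a nonconstant eigenvalue. An $L$-module is \emph{locally finite} if each of its vectors lies in a finite-dimensional $\Bbbk$-subspace stable under all $a_{(n)}$. The following two refinements are not used in the proof of Theorem~\ref{thm:A}.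

\begin{theorem}\label{thm:B}
For a torsion-free finite Lie conformal algebra $L$ the following are equivalent.
\begin{itemize}
\item[(1)] $L$ is isomorphic to a subalgebra of $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$ for some $N$.
\item[(2)] $L$ has constant spectrum.
\item[(3)] Every finite $L$-module is locally finite.
\item[(4)] $\bar\Bbbk\otimes L$ has no surjective homomorphism onto $\mathrm{Vir}$.
\end{itemize}
\end{theorem}

An $H$-submodule $N\subset M$ is \emph{saturated} if $M/N$ is torsion-free.

\begin{theorem}\label{thm:C}
Every torsion-free finite Lie conformal algebra $L$ has saturated ideals $J_0,J_1$ with $J_0\cap J_1=0$, $(J_0)_\lambda J_1=0$ and $\dim_\Bbbk L/(J_0\oplus J_1)<\infty$, such that $L/J_0$ embeds into some $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$ and $L/J_1$ is centerless. In particular $L$ embeds into $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)\times L/J_1$, and $(H\otimes\Bbbk^N)\oplus L/J_1$, the natural module plus the adjoint module, is a finite faithful representation of $L$.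
\end{theorem}

The proof of Theorem~\ref{thm:A} is an induction on the rank with two branches, each illustrated by an example in Section~\ref{sec:examples}. If some $a_{(0)}$ has a nonconstant eigenvalue, its constant and nonconstant eigenvalues cut out two ideals with zero intersection; the quotient by one is centerless and the quotient by the other has smaller rank (Section~\ref{sec:split}). If $L$ has constant spectrum, we apply Ado's theorem to a finite-dimensional quotient of the Lie algebra spanned by the symbols $a_{(n)}$ (Section~\ref{sec:ado}). That a large enough quotient exists is a statement of local finiteness. We prove it first for solvable algebras (Section~\ref{sec:solvable}) and then in general, by a weight decomposition whose zero component is solvable (Section~\ref{sec:weights}). Besides textbook Lie theory, the one result from the literature that we use is the classification of finite Lie conformal algebras without solvable ideals \cite{DK}. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Section~\ref{sec:BC}.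

\section{Preliminaries}\label{sec:prelim}

\subsection{Modules, ideals, solvability}

The ring $H$ is a principal ideal domain. Submodules of finite $H$-modules are finite, finite torsion-free modules are free, and a finite module of rank $0$ (the rank of $M$ is $\dim_KK\otimes_HM$) is torsion and finite-dimensional over $\Bbbk$.

Let $M$ be an $L$-module. If $hv=0$ with $v\in M$ and $0\ne h\in H$, then $0=a_\lambda(hv)=h(D+\lambda)\,a_\lambda v$. The top coefficient in $\lambda$ of the right side is a nonzero scalar times the top coefficient of $a_\lambda v$, so $a_\lambda v=0$. Thus \emph{the torsion submodule of $M$ is an $L$-submodule with zero action}. The operator $a_{(0)}$ depends only on $a$ modulo $DL$, because $(Da)_{(0)}=0$, and \eqref{eq:jacobi} at $\lambda=0$ says that it is a derivation: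
\begin{equation}\label{eq:der}
a_{(0)}(b_\mu v)=(a_{(0)}b)_\mu v+b_\mu(a_{(0)}v)\qquad(a,b\in L,\ v\in M).
\end{equation}
The product $a_{(0)}b$ makes $L/DL$ a Lie algebra: it is well defined since $(Da)_{(0)}b=0$ and $a_{(0)}Db=D(a_{(0)}b)$, it is antisymmetric modulo $DL$ by \eqref{eq:skew}, and \eqref{eq:der} at $\mu=0$ is the Jacobi identity. The same specialization shows that $L/DL$ acts on every $L$-module through the $H$-linear operators $a_{(0)}$. If $L$ is finite, $L/DL$ is finite-dimensional.

An \emph{ideal} of $L$ is an $H$-submodule $J$ with $L_\lambda J\subset J[\lambda]$; then $J_\lambda L\subset J[\lambda]$ by \eqref{eq:skew}, and $L/J$ is a Lie conformal algebra. Put $L^{(0)}=L$ and let $L^{(i+1)}$ be the span of all $a_{(n)}b$ with $a,b\in L^{(i)}$. By induction each $L^{(i)}$ is an ideal: it is $D$-stable because $D(a_\lambda b)=(Da)_\lambda b+a_\lambda(Db)$ by \eqref{eq:sesq}, and $c_\mu(a_\lambda b)=a_\lambda(c_\mu b)+(c_\mu a)_{\lambda+\mu}b$. The algebra $L$ is \emph{solvable} if $L^{(s)}=0$ for some $s$. As for Lie algebras, subalgebras, quotients and extensions of solvable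 algebras are solvable, so the sum of two solvable ideals is solvable. A finite $L$ is a Noetherian $H$-module, hence has a largest solvable ideal $\operatorname{Rad}L$, and $L/\operatorname{Rad}L$ has no nonzero solvable ideal. Let $\mathrm{Vir}\ltimes\operatorname{Cur}\mathfrak g$ denote $\mathrm{Vir}\oplus\operatorname{Cur}\mathfrak g$ with $\ell_\lambda a=(D+\lambda)a$ for $a\in\mathfrak g$; it contains $\mathrm{Vir}$ as a subalgebra and $\operatorname{Cur}\mathfrak g$ as an ideal with quotient $\mathrm{Vir}$.

\begin{theorem}[D'Andrea--Kac \cite{DK}; see also \cite{BDK}]\label{thm:DK}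
A nonzero finite Lie conformal algebra over $\mathbb C$, or over any algebraically closed field of characteristic $0$, without nonzero solvable ideals is a direct sum of algebras of the types $\mathrm{Vir}$, $\operatorname{Cur}\mathfrak g$, $\mathrm{Vir}\ltimes\operatorname{Cur}\mathfrak g$, with $\mathfrak g\ne0$ finite-dimensional semisimple.
\end{theorem}

\subsection{The annihilation algebra}

To apply Ado's theorem we need the Lie algebra spanned by the $a_{(n)}$ as an abstract object, before any module is given. On $L[t]=L\otimes\Bbbk[t]$ put $\tilde D=D+\partial_t$ and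
\[
[af,bg]=(a_{\partial_f}b)\,fg:=\sum_s\frac1{s!}\,(a_{(s)}b)\,f^{(s)}g\qquad(a,b\in L,\ f,g\in\Bbbk[t]),
\]
where $\partial_f$ stands for $\partial_t$ applied to the factor $f$ only. By the Leibniz rule, $\tilde D$ acts on an expression $c\,fg$ as $D+\partial_f+\partial_g$, and these three operators commute.

\begin{lemma}\label{lem:ann}
The bracket above induces a Lie algebra structure on $\mathcal L=L[t]/\tilde DL[t]$, and $D$ induces a derivation $\partial$ of $\mathcal L$. If $a_{(n)}$ denotes the class of $at^n$, then
\begin{equation}\label{eq:modes}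
[a_{(n)},b_{(m)}]=\sum_s\binom ns(a_{(s)}b)_{(n+m-s)},\qquad \partial a_{(n)}=(Da)_{(n)}=-n\,a_{(n-1)} .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:sesq}, $[\tilde D(af),bg]=(-\partial_f+\partial_f)(a_{\partial_f}b)fg=0$ and $[af,\tilde D(bg)]=(D+\partial_f+\partial_g)(a_{\partial_f}b)fg=\tilde D[af,bg]$, so the bracket descends to $\mathcal L$. By \eqref{eq:skew},
\[
[af,bg]=-(b_{-\partial_f-D}\,a)fg=-(b_{\partial_g-\tilde D}\,a)fg\equiv-(b_{\partial_g}a)fg=-[bg,af]\pmod{\tilde DL[t]}.
\]
By \eqref{eq:jacobi} with $\lambda=\partial_f$, $\mu=\partial_g$,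
\[
[af,[bg,ch]]-[bg,[af,ch]]=\bigl((a_{\partial_f}b)_{\partial_f+\partial_g}c\bigr)fgh=[[af,bg],ch].
\]
The operator $D$ is a derivation of all products of $L$ and commutes with $\tilde D$, so it induces a derivation of $\mathcal L$. The formulas \eqref{eq:modes} are the definition of the bracket for $f=t^n$, $g=t^m$, and the relation $(Da)t^n+n\,at^{n-1}\in\tilde DL[t]$.
\end{proof}

We call $\mathcal L$ the \emph{annihilation algebra} of $L$ and the elements $a_{(n)}$ the \emph{modes} of $a$. Comparing \eqref{eq:modes} with the module axioms, every $L$-module $M$ is an $\mathcal L$-module with $[D,x]=\partial x$ for $x\in\mathcal L$. Equivalently, $M$ is a module over the Lie algebra $\Bbbk\partial\ltimes\mathcal L$ with $[\partial,x]=\partial x$, where $\partial$ acts as $D$. Iterating \eqref{eq:modes} gives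
\begin{equation}\label{eq:Di}
(D^ia)_{(n)}=(-1)^i\frac{n!}{(n-i)!}\,a_{(n-i)}\quad(i\le n),\qquad (D^ia)_{(n)}=0\quad(i>n).
\end{equation}
So if $c_1,\dots,c_p$ generate $L$ over $H$, the modes $(c_i)_{(n)}$ span $\mathcal L$, and since only finitely many of them do not kill a given vector,
\begin{equation}\label{eq:Lv}
\dim_\Bbbk\mathcal Lv<\infty\quad\text{for every vector $v$ of a module over a finite $L$.}
\end{equation}
If $L=H\otimes W$ is free, then $\tilde D\equiv D$ modulo terms of lower degree in $D$, so $L[t]$ is free over $\Bbbk[\tilde D]$ on a basis of $W[t]$, and the modes $w_{(n)}$, with $w$ in a basis of $W$ and $n\ge0$, form a basis of $\mathcal L$. For $L=\operatorname{Cur}\mathfrak g$ this gives $\mathcal L=\mathfrak g[t]$.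

The next lemma turns finite-dimensional $\mathcal L$-modules into finite $L$-modules and generalizes \eqref{eq:natural}.

\begin{lemma}\label{lem:induce}
Let $L=H\otimes W$ be finite and let $U$ be a finite-dimensional $\mathcal L$-module with $w_{(n)}U=0$ for all $w\in W$ and $n\ge N$. Then $H\otimes U$ with
\[
a_\lambda\bigl(h(D)u\bigr)=h(D+\lambda)\sum_n\frac{\lambda^n}{n!}\,a_{(n)}u
\]
is a finite free $L$-module, and $a\in L$ acts on it as zero if and only if all $a_{(n)}$ act as zero on $U$.
\end{lemma}

\begin{proof}
The sum is finite by \eqref{eq:Di}. The first identity in \eqref{eq:sesq} follows from $(Da)_{(n)}=-na_{(n-1)}$ and the second from the definition. Since $a_\lambda U\subset U[\lambda]$, we have $a_\lambda(b_\mu(hu))=h(D+\lambda+\mu)\,a_\lambda(b_\mu u)$. Hence both sides of \eqref{eq:jacobi} on $hu$ equal $h(D+\lambda+\mu)$ times their values on $u$, which agree by \eqref{eq:modes}. The last claim is read off from the formula.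
\end{proof}

\subsection{Local finiteness}

An $L$-module $M$ is locally finite if and only if $U(\mathcal L)v$ is finite-dimensional for every $v\in M$, where $U(\mathcal L)$ is the universal enveloping algebra. By \eqref{eq:Lv} each single application of $\mathcal L$ keeps the dimension finite; local finiteness asks that the process stop. It does not stop for $\mathrm{Vir}$ acting on $M_\Delta$, where $\ell_{(0)}=D$.

\begin{lemma}\label{lem:locfin}
Let $L$ be finite.
\begin{itemize}
\item[(a)] If $0\to M'\to M\to M''\to0$ is an exact sequence of $L$-modules and $M',M''$ are locally finite, then so is $M$.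
\item[(b)] If $F\subset M$ is a finite-dimensional $\mathcal L$-stable subspace, then $HF$ is a locally finite submodule.
\item[(c)] If $\bar\Bbbk\otimes M$ is locally finite over $\bar\Bbbk\otimes L$, then $M$ is locally finite over $L$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $v\in M$, let $E''\subset M''$ be a finite-dimensional stable subspace containing the image of $v$, and let $E\ni v$ be a finite-dimensional subspace of $M$ with image $E''$. Then $\mathcal LE\subset E+M'$, and $\mathcal LE$ is finite-dimensional by \eqref{eq:Lv}, so $\mathcal LE\subset E+E'$ with $E'\subset M'$ finite-dimensional. Enlarge $E'$ to a finite-dimensional stable subspace of $M'$; then $E+E'$ is stable.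

(b) Since $a_\lambda D^jv=(D+\lambda)^ja_\lambda v$, each space $F+DF+\dots+D^jF$ is stable.

(c) The annihilation algebra of $\bar\Bbbk\otimes L$ is $\bar\Bbbk\otimes\mathcal L$, and $U(\bar\Bbbk\otimes\mathcal L)(1\otimes v)=\bar\Bbbk\otimes U(\mathcal L)v$.
\end{proof}

\subsection{Facts from Lie theory}

Besides Ado's theorem we use the following, over fields of characteristic $0$. \emph{Lie's theorem}: a solvable Lie algebra of operators on a finite-dimensional space over an algebraically closed field is simultaneously triangularizable. \emph{Engel's theorem}: a finite-dimensional Lie algebra in which every $\operatorname{ad}x$ is nilpotent is nilpotent. \emph{Cartan subalgebras}: a finite-dimensional Lie algebra $\mathfrak g$ over an algebraically closed field has a nilpotent subalgebra $\mathfrak h$ equal to its normalizer, and $\mathfrak h$ is then the set $\mathfrak g_0$ of all $x\in\mathfrak g$ that are killed by a power of $\operatorname{ad}h$ for every $h\in\mathfrak h$. \emph{PBW}: if a Lie algebra $\mathfrak a$ of any dimension is the vector space direct sum of subalgebras $\mathfrak a_1,\mathfrak a_2,\mathfrak a_3$,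 then $U(\mathfrak a)=U(\mathfrak a_1)U(\mathfrak a_2)U(\mathfrak a_3)$. Levi's theorem and $\mathfrak{sl}_2$-theory enter only in Section~\ref{sec:BC} and are recalled there.

\section{Two examples}\label{sec:examples}

\begin{example}[constant spectrum]\label{ex:rank2}
Let $L=Ha\oplus Hz$ with $a_\lambda a=(D+2\lambda)z$ and $z$ central. Skew-symmetry holds because $-(D+2(-\lambda-D))=D+2\lambda$, and the Jacobi identity holds because all double products vanish. The adjoint representation kills $z$. Also $L$ is not a current algebra: $L/DL$ is abelian while $L$ is not, and $\operatorname{Cur}\mathfrak g/D\operatorname{Cur}\mathfrak g=\mathfrak g$. All operators $b_{(0)}$ have square zero, so the spectrum is constant.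

By \eqref{eq:modes}, $\mathcal L$ has the basis $a_{(n)},z_{(n)}$ with $z_{(n)}$ central and $[a_{(n)},a_{(m)}]=(n-m)z_{(n+m-1)}$. To use Lemma~\ref{lem:induce} we look for an ideal $\mathcal K\subset\mathcal L$ that contains all high modes but does not contain all modes of any nonzero element of $L$. By \eqref{eq:Di}, the coefficients of $a_{(0)}$ and $z_{(0)}$ in the $n$-th mode of $f(D)a+g(D)z$ are $(-1)^nn!$ times the coefficients of $D^n$ in $f$ and $g$. So it is enough that the coordinate functionals $a_{(0)}^*$ and $z_{(0)}^*$ vanish on $\mathcal K$. Their common kernel is not an ideal, since $[a_{(1)},a_{(0)}]=z_{(0)}$. The remedy is to close the two functionals under the coadjoint action $(xf)(y)=-f([x,y])$. One finds $a_{(0)}z_{(0)}^*=a_{(1)}^*$ and $a_{(1)}z_{(0)}^*=-a_{(0)}^*$; all other basis elements kill $z_{(0)}^*$, and $\mathcal L$ kills $a_{(0)}^*$ and $a_{(1)}^*$. The process stops at a $3$-dimensional space, whose annihilator $\mathcal K$ is spanned by $a_{(n)}$, $n\ge2$, and $z_{(n)}$, $n\ge1$. The quotient $\mathcal L/\mathcal K$ is the Heisenberg algebra, represented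 faithfully on $\Bbbk^3$ by the matrix units $a_{(1)}\mapsto E_{12}$, $a_{(0)}\mapsto E_{23}$, $z_{(0)}\mapsto E_{13}$. The resulting action on $H\otimes\Bbbk^3$ is the action \eqref{eq:natural} of the elements $E_{23}-DE_{12}$ and $E_{13}$ of $\operatorname{Cur}\mathfrak{gl}_3$, and indeed
\[
(E_{23}-DE_{12})_\lambda(E_{23}-DE_{12})=[E_{23}+\lambda E_{12},\,E_{23}-(D+\lambda)E_{12}]=(D+2\lambda)E_{13}.
\]
\end{example}

The method fails completely for $\mathrm{Vir}$. An ideal of its annihilation algebra that contains $\ell_{(N)}$ contains $[\ell_{(N)},\ell_{(0)}]=N\ell_{(N-1)}$, hence $\ell_{(N-1)},\dots,\ell_{(0)}$, so Lemma~\ref{lem:induce} yields only the zero action. The part of $L$ with nonconstant eigenvalues has to be removed first.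

\begin{example}[nonconstant spectrum]\label{ex:rank3}
For a module $N$ over a Lie conformal algebra $P$, let $P\ltimes N$ be $P\oplus N$ with $N_\lambda N=0$ and $v_\lambda a=-a_{-\lambda-D}v$. This is a Lie conformal algebra. With $v\in N$ in the third place, \eqref{eq:jacobi} is the module axiom. With $v$ in the second place,
\[
a_\lambda(v_\mu c)-v_\mu(a_\lambda c)-(a_\lambda v)_{\lambda+\mu}c=-\bigl(a_\lambda(c_\nu v)-(a_\lambda c)_{\lambda+\nu}v-c_\nu(a_\lambda v)\bigr)\big|_{\nu=-\lambda-\mu-D}=0 .
\]
The first place reduces to the second by $(a_\lambda b)_{\lambda+\mu}=-(b_\mu a)_{\lambda+\mu}$, which follows from \eqref{eq:skew} and \eqref{eq:sesq}, and with two arguments in $N$ all terms vanish.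

Take the $\mathrm{Vir}$-module $M_0\oplus Hz$, where $\ell_\lambda v=Dv$ and $\ell_\lambda z=0$, and its submodule $N$ with the $H$-basis $x=v+z$, $y=Dv$. Then $L=\mathrm{Vir}\ltimes N=H\ell\oplus Hx\oplus Hy$ has
\[
\ell_\lambda\ell=(D+2\lambda)\ell,\qquad\ell_\lambda x=y,\qquad\ell_\lambda y=(D+\lambda)y .
\]
The element $Dx-y=Dz$ is central. The operator $\delta=\ell_{(0)}$ sends $\ell,x,y$ to $D\ell,y,Dy$, so no nonzero polynomial over $\Bbbk$ annihilates it. In $\operatorname{Cur}\mathfrak g$ with $\dim\mathfrak g<\infty$ we have $(\sum_iD^iA_i)_{(0)}=1\otimes\operatorname{ad}A_0$, which is annihilated by such a polynomial. Hence $L$ does not embed into $\operatorname{Cur}\mathfrak g$, and neither mechanism of the introduction applies to $L$.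

The characteristic polynomial of $\delta$ is $T\,(T-D)^2$. Its two factors cut out
\[
L^{\mathrm c}=\ker\delta=H(Dx-y),\qquad L^{\mathrm v}=\ker(\delta-D)^2=H\ell\oplus Hy ,
\]
the latter because $\delta-D$ kills $\ell$ and $y$ while $(\delta-D)^2x=D(Dx-y)\ne0$. Both are ideals, their intersection is zero, and their sum $H\ell\oplus DHx\oplus Hy$ has codimension $1$ in $L$; so $L$ is not their direct product. Still, $L$ embeds into $L/L^{\mathrm v}\times L/L^{\mathrm c}$. The first factor is the abelian algebra $Hx$, which acts faithfully on $Hu$ by $x_\lambda u=u$. The second is $\mathrm{Vir}\ltimes M_0$, on which $\ell_{(0)}=D$ is injective, so that it is centerless. The sum $Hu\oplus L/L^{\mathrm c}$ is a faithful $L$-module of rank $3$.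
\end{example}

\section{Splitting off the nonconstant eigenvalues}\label{sec:split}

We first record three forms of the condition of constant spectrum. Note that $\bar\Bbbk\cap K=\Bbbk$, since a nonconstant rational function is transcendental over $\Bbbk$.

\begin{lemma}\label{lem:const}
Let $L$ be finite and let $M$ be a torsion-free finite $L$-module.
\begin{itemize}
\item[(a)] For $a\in L$ the following are equivalent: all eigenvalues of $a_{(0)}$ on $M$ are constant; the characteristic polynomial of $a_{(0)}$ lies in $\Bbbk[T]$; $q(a_{(0)})M=0$ for some $0\ne q\in\Bbbk[T]$.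
\item[(b)] If $M$ has constant spectrum, so has the $\bar\Bbbk\otimes L$-module $\bar\Bbbk\otimes M$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If the eigenvalues are constant, the coefficients of the characteristic polynomial lie in $\bar\Bbbk\cap K=\Bbbk$. The second condition implies the third by the Cayley--Hamilton theorem, and the third implies the first because every eigenvalue is a root of $q$.

(b) Let $a^1,\dots,a^r\in L$ represent a basis of $L/DL$. The coefficients of the characteristic polynomial of $\sum_it_ia^i_{(0)}$ lie in $\Bbbk[D][t_1,\dots,t_r]$. In each of them, the coefficient of $D^j$ with $j\ge1$ is a polynomial in $t$ that vanishes on $\Bbbk^r$, hence is zero, as $\Bbbk$ is infinite. Every operator $a_{(0)}$ with $a\in\bar\Bbbk\otimes L$ equals $\sum_it_ia^i_{(0)}$ for some $t\in\bar\Bbbk^r$.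
\end{proof}

Now let $L$ be torsion-free finite, fix $a\in L$, put $\delta=a_{(0)}$, and let $\chi(D;T)\in H[T]$ be the characteristic polynomial of $\delta$ on $L$. Factor $\chi=\chi_{\mathrm c}\chi_{\mathrm v}$ over $\overline K$ into monic polynomials, where $\chi_{\mathrm c}$ collects the constant roots and $\chi_{\mathrm v}$ the others (``variable''). The Galois group of $\overline K/K$ preserves $\bar\Bbbk$, so it fixes $\chi_{\mathrm c}$, and the coefficients of $\chi_{\mathrm c}$ lie in $K\cap\bar\Bbbk=\Bbbk$. Division by the monic polynomial $\chi_{\mathrm c}\in\Bbbk[T]$ gives $\chi_{\mathrm v}\in H[T]$. Put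
\[
L^{\mathrm c}=\ker\chi_{\mathrm c}(\delta),\qquad L^{\mathrm v}=\ker\chi_{\mathrm v}(\delta).
\]
These $\delta$-stable $H$-submodules are saturated, being kernels of endomorphisms of a torsion-free module. Since $\chi_{\mathrm c},\chi_{\mathrm v}$ are coprime over $K$ and $\chi(\delta)=0$, we have $K\otimes L=(K\otimes L^{\mathrm c})\oplus(K\otimes L^{\mathrm v})$. The eigenvalues of $\delta$ on the summands are roots of $\chi_{\mathrm c}$ and $\chi_{\mathrm v}$ respectively, so the characteristic polynomials on the summands are $\chi_{\mathrm c}$ and $\chi_{\mathrm v}$. Thus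
\begin{equation}\label{eq:ranks}
L^{\mathrm c}\cap L^{\mathrm v}=0,\qquad\operatorname{rank}L^{\mathrm c}+\operatorname{rank}L^{\mathrm v}=\operatorname{rank}L,\qquad\operatorname{rank}L^{\mathrm v}=\deg\chi_{\mathrm v}.
\end{equation}

For a derivation of an ordinary Lie algebra, generalized eigenspaces multiply by adding eigenvalues, and they are rarely ideals. The conformal case is more rigid. Suppose $\delta b=\theta(D)b$ and $\delta c=\eta(D)c$ with polynomials $\theta,\eta$. By \eqref{eq:der} and \eqref{eq:sesq},
\[
\delta(b_\lambda c)=\bigl(\theta(-\lambda)+\eta(D+\lambda)\bigr)\,b_\lambda c .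
\]
If $b_\lambda c\ne0$, the factor is a root of $\chi(D;T)$ and cannot depend on $\lambda$. Differentiating in $\lambda$ gives $\theta'(-\lambda)=\eta'(D+\lambda)$, so $\theta$ is constant exactly when $\eta$ is. For $b=c=\ell$ in $\mathrm{Vir}$ the factor is $-\lambda+(D+\lambda)=D$. The proof below is this computation for algebraic functions and generalized eigenvectors. It uses two facts on fields of characteristic $0$: a derivation extends to an algebraic closure, and a derivation $d$ that kills a subfield kills every element $\theta$ algebraic over it, since $p'(\theta)\,d\theta=0$ and $p'(\theta)\ne0$ for the minimal polynomial $p$.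

\begin{proposition}\label{prop:split}
$L^{\mathrm c}$ and $L^{\mathrm v}$ are ideals of $L$, $(L^{\mathrm c})_\lambda L^{\mathrm v}=0$, and $L/L^{\mathrm c}$ is centerless.
\end{proposition}

\begin{proof}
Let $R=\Bbbk[\lambda,D]=\Bbbk[\lambda,\mu]$ with $\mu=D+\lambda$, and let $\Omega$ be an algebraic closure of its field of fractions. Fix $\sigma,\tau\in\{\mathrm c,\mathrm v\}$. Let $\lambda$ act on $L^\sigma\otimes_\Bbbk L^\tau$ as $-D\otimes1$ and $\mu$ as $1\otimes D$; this is a finite free $R$-module. By \eqref{eq:sesq} the map
\[
B\colon L^\sigma\otimes_\Bbbk L^\tau\to L[\lambda],\qquad b\otimes c\mapsto b_\lambda c,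
\]
is $R$-linear, and $\delta B=B(\delta\otimes1+1\otimes\delta)$ by \eqref{eq:der}, where $\delta$ acts on $L[\lambda]$ coefficientwise. Let $X$ be the image of $B$, a $\delta$-stable submodule of the free $R$-module $L[\lambda]$, and let $\zeta$ be an eigenvalue of $\delta$ on $\Omega\otimes_RX$. We have two pieces of information on $\zeta$.

First, $\Omega\otimes X$ is a quotient of $\Omega\otimes(L^\sigma\otimes L^\tau)$. If $A_\sigma(D)$, $A_\tau(D)$ are the matrices of $\delta$ in $H$-bases of $L^\sigma,L^\tau$, then $\delta\otimes1$ and $1\otimes\delta$ are commuting operators with matrices $A_\sigma(-\lambda)\otimes I$ and $I\otimes A_\tau(\mu)$. Triangularizing them simultaneously, we get $\zeta=\theta+\eta$ with $\chi_\sigma(-\lambda;\theta)=0$ and $\chi_\tau(\mu;\eta)=0$. Here $\theta$ is algebraic over $\Bbbk(\lambda)$, and $\theta\in\bar\Bbbk$ if and only if $\sigma=\mathrm c$: a constant $\theta$ with $\chi_{\mathrm v}(-\lambda;\theta)=0$ would satisfy $\chi_{\mathrm v}(D;\theta)=0$, both being the same identity of polynomials over $\bar\Bbbk$. In the same way $\eta$ is algebraic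 over $\Bbbk(\mu)$, and $\eta\in\bar\Bbbk$ if and only if $\tau=\mathrm c$. Second, $\Omega$ is flat over $R$, so $\Omega\otimes X\subset\Omega\otimes L[\lambda]$ and $\chi(D;\zeta)=0$; thus $\zeta$ is algebraic over $\Bbbk(D)=\Bbbk(\mu-\lambda)$.

Extend the partial derivatives in the coordinates $(\lambda,\mu)$ to derivations $\partial_1,\partial_2$ of $\Omega$. Then $\partial_2\theta=0$, $\partial_1\eta=0$, and $(\partial_1+\partial_2)\zeta=0$ because $(\partial_1+\partial_2)D=0$. Hence $\partial_1\theta=-\partial_2\eta$. Moreover $\partial_1\theta=0$ if and only if $\theta\in\bar\Bbbk$: if $\theta$ is transcendental over $\Bbbk$, then $\lambda$ is algebraic over $\Bbbk(\theta)$, and $\partial_1\theta=0$ would force $\partial_1\lambda=0$. The same argument with $\mu$ shows that $\partial_2\eta=0$ if and only if $\eta\in\bar\Bbbk$. So the existence of $\zeta$ implies $\sigma=\tau$.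

If $\sigma\ne\tau$, there is no eigenvalue, so $\Omega\otimes X=0$, and $X=0$ because $X$ is torsion-free over $R$. If $\sigma=\tau=\mathrm c$, every $\zeta$ is constant, so $\chi_{\mathrm v}(D;\zeta)\ne0$ and $\chi_{\mathrm v}(\delta)$ is injective on $\Omega\otimes X\supset X$; from $\chi_{\mathrm v}(\delta)\chi_{\mathrm c}(\delta)=0$ we get $\chi_{\mathrm c}(\delta)X=0$, that is, $X\subset L^{\mathrm c}[\lambda]$. If $\sigma=\tau=\mathrm v$, then $\partial_2\zeta=\partial_2\eta\ne0$, so no $\zeta$ is constant, $\chi_{\mathrm c}(\delta)$ is injective on $X$, and $\chi_{\mathrm v}(\delta)X=0$, that is, $X\subset L^{\mathrm v}[\lambda]$.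

So $(L^{\mathrm c}+L^{\mathrm v})_\lambda L^\tau\subset L^\tau[\lambda]$ for $\tau\in\{\mathrm c,\mathrm v\}$. For $b\in L$, by \eqref{eq:ranks} there is $0\ne h\in H$ with $hb\in L^{\mathrm c}+L^{\mathrm v}$. For $c\in L^\tau$ we get $h(-\lambda)\,b_\lambda c=(hb)_\lambda c\in L^\tau[\lambda]$, and $(L/L^\tau)[\lambda]$ is torsion-free over $\Bbbk[\lambda]$, so $b_\lambda c\in L^\tau[\lambda]$. Thus $L^\tau$ is an ideal.

Finally, on the torsion-free module $L/L^{\mathrm c}$ the operator $a_{(0)}$ has characteristic polynomial $\chi/\chi_{\mathrm c}=\chi_{\mathrm v}$, and the constant $0$ is not a root of it. So $a_{(0)}$ is injective on $L/L^{\mathrm c}$, whereas it kills the center.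
\end{proof}

\section{Solvable algebras act locally finitely}\label{sec:solvable}

The goal of this section is Proposition~\ref{prop:solv}, a conformal version of Lie's theorem. The classical proof takes a weight space of the derived algebra and shows by a trace argument that it is stable under the whole algebra. Here two things are missing. The ambient module is infinite-dimensional, so the finite dimension of the weight space needs a proof (Lemma~\ref{lem:VN}), and the space spanned by $v,xv,x^2v,\dots$, on which the trace is taken, is not known to be finite-dimensional. A growth estimate replaces the trace (Lemma~\ref{lem:weight}).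

\begin{lemma}\label{lem:VN}
Let $I$ be a Lie conformal algebra generated over $H$ by $b_1,\dots,b_p$, and let $M$ be a finite torsion-free $I$-module in which no nonzero vector is killed by all modes of $I$. Then $V_N=\{v\in M:(b_i)_{(n)}v=0\ \text{for all } i \text{ and all } n\ge N\}$ is finite-dimensional for each $N$.
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_m$ be an $H$-basis of $M$ and $(b_i)_\lambda v_j=\sum_lP^i_{jl}(\lambda,D)v_l$. The coordinates of $v=\sum_jf_j(D)v_j$ enter $(b_i)_\lambda v$ as $f_j(D+\lambda)$, so we pass to the variable $y=D+\lambda$ and expand $P^i_{jl}(y-D,D)=\sum_eD^eQ^{i,e}_{jl}(y)$. The coefficient of $v_l$ in $(b_i)_\lambda v$ is $\sum_eD^eG_e(D+\lambda)$ with $G_e=\sum_jf_jQ^{i,e}_{jl}\in\Bbbk[y]$. A polynomial $\sum_{k\le d}g_k(D)y^k$ with $g_d\ne0$ has the leading term $g_d(D)\lambda^d$ in $\lambda$ after the substitution $y=D+\lambda$, so the degree in $\lambda$ of this coefficient is $\max_e\deg G_e$. Therefore $v\in V_N$ if and only if $\deg\sum_jf_jQ^{i,e}_{jl}<N$ for all $i,e,l$.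

Suppose the columns $(Q^{i,e}_{1l},\dots,Q^{i,e}_{ml})^T$ do not span $\Bbbk(y)^m$. Then a nonzero row $f\in\Bbbk[y]^m$ is orthogonal to all of them, and $\sum_jf_j(D)v_j\ne0$ is killed by all $(b_i)_\lambda$, hence by all modes of $I$, contrary to the hypothesis. So some $m$ columns form a matrix $Q$ with $\det Q\ne0$, and $f\mapsto fQ$ embeds $V_N$ into the space of rows of $m$ polynomials of degree less than $N$.
\end{proof}

Let $I$ be an ideal of a Lie conformal algebra $C$, and let $\mathcal I\subset\mathcal C$ be the span of the modes of $I$ in the annihilation algebra $\mathcal C$ of $C$. By \eqref{eq:modes}, $\mathcal I$ is an ideal of $\Bbbk\partial\ltimes\mathcal C$. For a $C$-module $M$ and $\varphi\in\mathcal I^*$ put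
\[
M_\varphi=\{v\in M:yv=\varphi(y)v\ \text{for all }y\in\mathcal I\},\qquad\varphi_\xi(y)=\varphi([y,\xi])\quad(\xi\in\Bbbk\partial\ltimes\mathcal C,\ y\in\mathcal I).
\]
For $v\in M_\varphi$ we have $y\xi v=\varphi(y)\xi v+\varphi_\xi(y)v$, so $\varphi_\xi$ is the obstruction to the stability of $M_\varphi$ under $\xi$. The obstruction can be nonzero. Let $C=H\ell\oplus Hy$ be the ideal $L^{\mathrm v}$ of Example~\ref{ex:rank3} and $I=Hy$. It acts on $M=Hu$ by $\ell_\lambda u=Du$, $y_\lambda u=u$, since $\ell_\lambda(y_\mu u)-y_\mu(\ell_\lambda u)=-\mu u=((D+\lambda)y)_{\lambda+\mu}u$. For $\varphi(y_{(n)})=\delta_{n0}$ the weight space is $\Bbbk u$, and $\ell_{(0)}u=Du$ leaves it. In this example $\ell_{(0)}$ acts as $D$. The next lemma shows that an element of $\mathcal C$ can move a weight only in the way $D$ does, and that in a solvable algebra it cannot move it at all.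

\begin{lemma}\label{lem:weight}
Let $M$ be a finite torsion-free $C$-module and $0\ne\varphi\in\mathcal I^*$ with $M_\varphi\ne0$.
\begin{itemize}
\item[(a)] $\varphi_\partial\ne0$, and there is a linear function $c\colon\mathcal C\to\Bbbk$ with $\varphi_x=c(x)\varphi_\partial$ for all $x\in\mathcal C$.
\item[(b)] If $C$ is solvable, then $c=0$ and $M_\varphi$ is $\mathcal C$-stable.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\varphi_\partial(b_{(n)})=-\varphi(\partial b_{(n)})=n\,\varphi(b_{(n-1)})$ for $b\in I$, so $\varphi\ne0$ implies $\varphi_\partial\ne0$. Suppose that $\varphi_x\notin\Bbbk\varphi_\partial$ for some $x\in\mathcal C$. Then $\varphi_x,\varphi_\partial$ are linearly independent, and there are $y_1,y_2\in\mathcal I$ with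
\[
\varphi_\partial(y_1)=1,\quad\varphi_x(y_1)=0,\qquad\varphi_\partial(y_2)=0,\quad\varphi_x(y_2)=1 .
\]
We show that $y_1,y_2$ act on the vectors $D^px^qv$, to leading order, as the partial derivatives in $D$ and $x$. Then $D$ and $x$ behave as two independent variables, while a module of finite rank over $\Bbbk[D]$ has room for one.

Fix $0\ne v\in M_\varphi$. Let $U_n$ be the span of all $x_1\cdots x_pv$ with $p\le n$ and $x_i\in\{D,x\}$, and $U_n=0$ for $n<0$. For $y\in\mathcal I$,
\[
(y-\varphi(y))\,x_1\cdots x_nv=\sum_{q=1}^nx_1\cdots x_{q-1}[y,x_q]\,x_{q+1}\cdots x_nv,\qquad[y,x_q]\in\mathcal I ,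
\]
where $[y,D]$ means $[y,\partial]$. We claim that $(y-\varphi(y))U_n\subset U_{n-1}$ for all $y\in\mathcal I$. This holds for $n=0$. If it holds below $n$, then $[y,x_q]$ acts on $x_{q+1}\cdots x_nv$ as the scalar $\varphi([y,x_q])$ modulo $U_{n-q-1}$, so
\[
(y-\varphi(y))\,x_1\cdots x_nv\equiv\sum_{q=1}^n\varphi([y,x_q])\;x_1\cdots\widehat{x_q}\cdots x_nv\pmod{U_{n-2}},
\]
which proves the claim for $n$. For $Y_i=y_i-\varphi(y_i)$ the congruence reads
\[
Y_1D^px^qv\equiv p\,D^{p-1}x^qv,\qquad Y_2D^px^qv\equiv q\,D^px^{q-1}v\pmod{U_{p+q-2}} .
\]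
Let $i+j=p+q=n$. Then $Y_1^iY_2^jU_{n-1}\subset U_{-1}=0$, and $Y_1^iY_2^j(D^px^qv)$ equals $i!\,j!\,v$ if $(p,q)=(i,j)$ and $0$ otherwise, because otherwise $i>p$ or $j>q$. Applying $Y_1^iY_2^j$ to a nontrivial linear relation among the vectors $D^px^qv$, with $(i,j)$ a term of maximal total degree, we get $v=0$. So these vectors are linearly independent.

Now fix an $H$-basis $v_1,\dots,v_m$ of $M$ and put $\deg\sum_jf_jv_j=\max_j\deg f_j$. From $a_\lambda D^i=(D+\lambda)^ia_\lambda$ we get $a_{(n)}D^iv_j=\sum_s\binom is\frac{n!}{(n-s)!}D^{i-s}a_{(n-s)}v_j$, of degree at most $i+\max_{k\le n}\deg a_{(k)}v_j$. Since $x$ is a finite combination of modes, it raises degrees by at most some $e\ge1$. The vectors $D^px^qv$ with $p+eq\le r$ lie in a space of dimension $m(\deg v+r+1)$, and there are at least $r^2/(4e)$ of them (take $p\le r/2$, $q\le r/(2e)$). For large $r$ this is a contradiction. Hence $\varphi_x=c(x)\varphi_\partial$, and $c$ is linear because $x\mapsto\varphi_x$ is linear and $\varphi_\partial\ne0$.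

(b) The set $S=\{\xi\in\Bbbk\partial\ltimes\mathcal C:\varphi_\xi=0\}$ is a subalgebra, since $[y,[\xi,\xi']]=[[y,\xi],\xi']-[[y,\xi'],\xi]$ with $[y,\xi],[y,\xi']\in\mathcal I$. It contains all $x-c(x)\partial$, and $S\cap\mathcal C=\ker c$. By \eqref{eq:modes}, the bracket of $a_{(n)}-c(a_{(n)})\partial$ and $b_{(m)}-c(b_{(m)})\partial$ is
\[
[a_{(n)},b_{(m)}]-n\,c(b_{(m)})\,a_{(n-1)}+m\,c(a_{(n)})\,b_{(m-1)}\in S\cap\mathcal C .
\]
Apply $c$, multiply by $\lambda^n\mu^m/(n!\,m!)$ and sum. With $c_a(\lambda)=\sum_n\frac{\lambda^n}{n!}c(a_{(n)})\in\Bbbk[[\lambda]]$,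
\begin{equation}\label{eq:c}
\sum_{n,m}\frac{\lambda^n\mu^m}{n!\,m!}\,c\bigl([a_{(n)},b_{(m)}]\bigr)=(\lambda-\mu)\,c_a(\lambda)\,c_b(\mu).
\end{equation}
Suppose $c$ vanishes on the modes of $C^{(i+1)}$ and let $a=b\in C^{(i)}$. The left side is zero by \eqref{eq:modes}, and $\Bbbk[[\lambda,\mu]]$ is a domain, so $c_a=0$. Thus $c$ vanishes on the modes of $C^{(i)}$. Descending from $C^{(s)}=0$ to $C^{(0)}=C$ gives $c=0$. Then $\varphi_x=0$ and $yxv=\varphi(y)xv$ for $v\in M_\varphi$, $x\in\mathcal C$, $y\in\mathcal I$.
\end{proof}

Solvability is what excludes nonzero solutions of \eqref{eq:c}: for $\mathrm{Vir}$, the function $c(\ell_{(n)})=\delta_{n0}$ makes both sides equal to $\lambda-\mu$.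

\begin{proposition}\label{prop:solv}
Let $\Bbbk=\bar\Bbbk$ and let $C$ be a solvable finite Lie conformal algebra. Then every finite $C$-module is locally finite.
\end{proposition}

\begin{proof}
We use induction on $s$ with $C^{(s)}=0$; for $s=0$ there is nothing to prove. It suffices to show that every nonzero finite torsion-free $C$-module $M$ contains a nonzero finite-dimensional $\mathcal C$-stable subspace $F$. Indeed, argue by induction on the rank of a finite module. Its torsion submodule has zero action, so by Lemma~\ref{lem:locfin}(a) we may pass to the torsion-free quotient $M$. If $M\ne0$, then $HF$ is locally finite by Lemma~\ref{lem:locfin}(b), $M/HF$ has smaller rank, and Lemma~\ref{lem:locfin}(a) applies again.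

Let $I=C^{(1)}$, a finite algebra with $I^{(s-1)}=0$, and let $\mathcal I\subset\mathcal C$ be as above. By \eqref{eq:modes}, $[\mathcal C,\mathcal C]\subset\mathcal I$, and the $j$-th derived algebra of $\mathcal I$ lies in the span of the modes of $I^{(j)}$, so $\mathcal I$ is a solvable Lie algebra. Put $M_0=\{v\in M:\mathcal Iv=0\}$.

\emph{Case 1: $M_0\ne0$.} Since $y\xi v=\xi yv+[y,\xi]v$ and $\mathcal I$ is an ideal of $\Bbbk\partial\ltimes\mathcal C$, the space $M_0$ is a $C$-submodule, finite and torsion-free. The elements of $\mathcal C$ act on it by commuting operators. If $\mathcal Cv=0$ for some $0\ne v\in M_0$, take $F=\Bbbk v$. Otherwise Lemma~\ref{lem:VN} applies to $C$ and $M_0$. The spaces $V_N\subset M_0$ are finite-dimensional, they are $\mathcal C$-stable because they are intersections of kernels of operators commuting with $\mathcal C$, and their union is $M_0$. Take $F=V_N\ne0$.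

\emph{Case 2: $M_0=0$.} By the induction hypothesis $M$ is locally finite over $I$, so it contains a nonzero finite-dimensional $\mathcal I$-stable subspace. Lie's theorem gives a common eigenvector there, that is, $\varphi\in\mathcal I^*$ with $M_\varphi\ne0$, and $\varphi\ne0$ as $M_0=0$. Let $b_1,\dots,b_p$ generate $I$. A nonzero vector of $M_\varphi$ is killed by $(b_i)_{(n)}$ for $n\ge N$, with some $N$, so $\varphi((b_i)_{(n)})=0$ for $n\ge N$ and $M_\varphi\subset V_N$. By Lemma~\ref{lem:VN} for $I$ and $M$, the space $M_\varphi$ is finite-dimensional, and by Lemma~\ref{lem:weight}(b) it is $\mathcal C$-stable. Take $F=M_\varphi$.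
\end{proof}

\section{Constant spectrum implies local finiteness}\label{sec:weights}

To pass from solvable algebras to all algebras with constant spectrum we decompose $L$ and $M$ under a Cartan subalgebra of the finite-dimensional Lie algebra $L/DL$. Constant spectrum makes the weight spaces $H$-module direct summands and the weights additive (Lemma~\ref{lem:decomp}). Components of nonzero weight shift finitely many weights and cause no growth (Lemma~\ref{lem:grading}). On the component of weight zero all $a_{(0)}$ are nilpotent, and this forces solvability (Lemma~\ref{lem:nilsolv}). For $\mathrm{Vir}$ the scheme breaks at the first step: $\ell_{(0)}=D$ has no generalized eigenvector with eigenvalue in $\Bbbk$.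

\begin{lemma}\label{lem:nilsolv}
Let $C$ be torsion-free finite and suppose that $a_{(0)}$ is nilpotent on $C$ for every $a\in C$. Then $C$ is solvable.
\end{lemma}

\begin{proof}
We reduce to the ground field $\mathbb C$, so that Theorem~\ref{thm:A} depends only on the complex case of Theorem~\ref{thm:DK}. Let $e_1,\dots,e_m$ be an $H$-basis of $C$, and let $\Bbbk_0\subset\Bbbk$ be the field generated over $\mathbb Q$ by the coefficients of the polynomials that express the $(e_i)_\lambda e_j$ in this basis. Then $C_0=\bigoplus_i\Bbbk_0[D]e_i$ is a Lie conformal algebra over $\Bbbk_0$ with $C=\Bbbk\otimes_{\Bbbk_0}C_0$. The field $\Bbbk_0$ is finitely generated, so it embeds into $\mathbb C$; put $C_1=\mathbb C\otimes_{\Bbbk_0}C_0$. The characteristic polynomial of $\sum_it_i(e_i)_{(0)}$ has coefficients in $\Bbbk_0[D][t_1,\dots,t_m]$ and equals $T^m$ for all $t\in\Bbbk^m$, hence identically in $t$. Every $a_{(0)}$ with $a\in C_1$ equals $\sum_it_i(e_i)_{(0)}$ for some $t\in\mathbb C^m$, so $a_{(0)}^m=0$ on $C_1$, and the same identity holds in all quotients of $C_1$.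

Suppose $C_1/\operatorname{Rad}C_1\ne0$. By Theorem~\ref{thm:DK} it contains $\mathrm{Vir}$ or $\operatorname{Cur}\mathfrak g$ with $\mathfrak g\ne0$ semisimple. In $\mathrm{Vir}$ we have $\ell_{(0)}^k\ell=D^k\ell\ne0$ for all $k$. In $\operatorname{Cur}\mathfrak g$ we have $a_{(0)}=1\otimes\operatorname{ad}a$ for $a\in\mathfrak g$, which by Engel's theorem is not nilpotent for some $a$. Both cases are excluded, so $C_1$ is solvable. Then $C_0\subset C_1$ is solvable, and so is $C$, since $C^{(i)}=\Bbbk\otimes C_0^{(i)}$ by bilinearity of the products.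
\end{proof}

\begin{lemma}\label{lem:decomp}
Let $\Bbbk=\bar\Bbbk$. Let a finite-dimensional nilpotent Lie algebra $\mathfrak h$ act $H$-linearly on a finite torsion-free $H$-module $M$ of rank $r$, so that each $h\in\mathfrak h$ is annihilated on $M$ by a nonzero polynomial over $\Bbbk$. Then $M$ is the finite direct sum of the $\mathfrak h$-stable $H$-submodules
\[
M_\beta=\{v\in M:(h-\beta(h))^rv=0\ \text{for all }h\in\mathfrak h\},\qquad\beta\in\mathfrak h^* .
\]
Moreover $v\in M_\beta$ as soon as, for every $h$, some power of $h-\beta(h)$ kills $v$.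
\end{lemma}

\begin{proof}
For $h\in\mathfrak h$ and $\gamma\in\Bbbk$ put $M^\gamma(h)=\bigcup_k\ker(h-\gamma)^k$. Since $h$ is annihilated by a polynomial that splits over $\Bbbk$, we have $M=\bigoplus_\gamma M^\gamma(h)$, a finite sum of $H$-submodules. Each summand is $\mathfrak h$-stable, by the nilpotency of $\operatorname{ad}h$ and the identity
\[
(h-\gamma)^nh'=\sum_i\binom ni\bigl((\operatorname{ad}h)^ih'\bigr)(h-\gamma)^{n-i}.
\]
Let $h_1,\dots,h_d$ be a basis of $\mathfrak h$. Decomposing successively under $h_1,\dots,h_d$, we write $M$ as the finite direct sum of the $\mathfrak h$-stable $H$-submodules $M_{(\gamma)}=\bigcap_iM^{\gamma_i}(h_i)$, $\gamma\in\Bbbk^d$. Fix $\gamma$ and define $\beta\in\mathfrak h^*$ by $\beta(h_i)=\gamma_i$. The $\overline K$-span of the image of $\mathfrak h$ in $\mathfrak{gl}(\overline K\otimes_HM_{(\gamma)})$ is nilpotent, so by Lie's theorem it is triangular in some basis. The diagonal entries depend linearly on $h$ and equal $\gamma_i$ for $h=h_i$, so they all equal $\beta(h)$. Hence $(h-\beta(h))^r=0$ on $\overline K\otimes M_{(\gamma)}\supset M_{(\gamma)}$,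 and $M_{(\gamma)}\subset M_\beta$. Conversely, a vector killed by a power of each $h_i-\gamma_i$ lies in $M_{(\gamma)}$ by definition. This gives $M_{(\gamma)}=M_\beta$ and the last assertion.
\end{proof}

\begin{lemma}\label{lem:grading}
Let $L$ be finite and $M$ a finite $L$-module. Let $L=\bigoplus_\alpha L_\alpha$ and $M=\bigoplus_\beta M_\beta$ be finite decompositions into $H$-submodules, indexed by elements of a $\Bbbk$-vector space, with $(L_\alpha)_{(n)}L_{\alpha'}\subset L_{\alpha+\alpha'}$ and $(L_\alpha)_{(n)}M_\beta\subset M_{\alpha+\beta}$. If $M$ is locally finite over $L_0$, then it is locally finite over $L$.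
\end{lemma}

\begin{proof}
Let $\Gamma$ be the abelian group generated by the $\alpha$ with $L_\alpha\ne0$. It is finitely generated and, in characteristic $0$, torsion-free, so $\Gamma\cong\mathbb Z^d$. Finitely many hyperplanes of $\mathbb Q^d$ do not cover $\mathbb Z^d$, so there is a homomorphism $\kappa\colon\Gamma\to\mathbb Z$ with $\kappa(\alpha)\ne0$ whenever $\alpha\ne0$ and $L_\alpha\ne0$. Let $L_\pm$ be the sum of the $L_\alpha$ with $\pm\kappa(\alpha)>0$. Then $L=L_-\oplus L_0\oplus L_+$ is a sum of subalgebras. The space $L[t]/\tilde DL[t]$ depends additively on the $H$-module $L$, so $\mathcal L=\mathcal L_-\oplus\mathcal L_0\oplus\mathcal L_+$, a sum of the annihilation algebras of the three summands.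

Let $J$ be the number of $\beta$ with $M_\beta\ne0$. A product of $J$ modes of homogeneous elements of $L_+$ carries $M_\beta$ through $J+1$ weights $\beta'\in\beta+\Gamma$ with strictly increasing $\kappa(\beta'-\beta)$; one of them has $M_{\beta'}=0$. So $\mathcal L_+^JM=0$, and by \eqref{eq:Lv} the space $U(\mathcal L_+)E=\sum_{j<J}\mathcal L_+^jE$ is finite-dimensional for every finite-dimensional $E\subset M$. With decreasing $\kappa$ the same holds for $\mathcal L_-$, and for $\mathcal L_0$ it is the hypothesis. By PBW, $U(\mathcal L)v=U(\mathcal L_-)U(\mathcal L_0)U(\mathcal L_+)v$ is finite-dimensional.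
\end{proof}

\begin{proposition}\label{prop:locfin}
Let $L$ be torsion-free finite with constant spectrum, and let $M$ be a torsion-free finite $L$-module with constant spectrum. Then $M$ is locally finite.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:const}(b) and~\ref{lem:locfin}(c) we may assume $\Bbbk=\bar\Bbbk$. Let $\mathfrak h$ be a Cartan subalgebra of $\mathfrak g=L/DL$. It acts $H$-linearly on $L$ and $M$, and by Lemma~\ref{lem:const}(a) the hypotheses of Lemma~\ref{lem:decomp} hold: $L=\bigoplus L_\alpha$, $M=\bigoplus M_\beta$. For $a\in L_\alpha$, $v\in M_\beta$, $h\in\mathfrak h$, the derivation rule \eqref{eq:der} gives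
\[
\bigl(h-\alpha(h)-\beta(h)\bigr)^k(a_{(n)}v)=\sum_i\binom ki\bigl((h-\alpha(h))^ia\bigr)_{(n)}\bigl((h-\beta(h))^{k-i}v\bigr),
\]
which is zero for $k\ge\operatorname{rank}L+\operatorname{rank}M$. So $(L_\alpha)_{(n)}M_\beta\subset M_{\alpha+\beta}$ by the last assertion of Lemma~\ref{lem:decomp}, and the case $M=L$ gives $(L_\alpha)_{(n)}L_{\alpha'}\subset L_{\alpha+\alpha'}$. In particular $L_0$ is a torsion-free finite subalgebra.

The projection $\pi\colon L\to\mathfrak g$ is $\mathfrak h$-equivariant, so it maps $L_\alpha$ into the generalized weight space $\mathfrak g_\alpha$ of $\mathfrak h$ in $\mathfrak g$; in particular $\pi(L_0)\subset\mathfrak g_0=\mathfrak h$. Hence for $a\in L_0$ the operator $a_{(0)}$ is the action of the element $\pi(a)\in\mathfrak h$, which is nilpotent on $L_0$ by the definition of $L_0$. By Lemma~\ref{lem:nilsolv}, $L_0$ is solvable; by Proposition~\ref{prop:solv}, $M$ is locally finite over $L_0$; by Lemma~\ref{lem:grading}, it is locally finite over $L$.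
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:ado}

We follow Example~\ref{ex:rank2}. The functionals dual to the zero modes detect all elements of $L$, and we need the coadjoint module they generate to be finite-dimensional. To obtain this from Proposition~\ref{prop:locfin}, we show that the functionals vanishing on high modes form a finite $L$-module with constant spectrum.

\begin{proposition}\label{prop:ado}
Let $L=H\otimes W$ be torsion-free finite with constant spectrum. Then there is a finite-dimensional $\mathcal L$-module $U$ as in Lemma~\ref{lem:induce} for which the $L$-module $H\otimes U$ is faithful.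
\end{proposition}

\begin{proof}
Let $M$ be the space of all $f\in\mathcal L^*$ that vanish on $w_{(n)}$ for all $w\in W$ and $n\ge N(f)$, with some $N(f)$. Put $(xf)(y)=-f([x,y])$ for $x\in\mathcal L$ and $(Df)(y)=-f(\partial y)$.

\emph{$M$ is a finite free $L$-module.} Fix a basis of $W$, which is finite, and $a\in L$. There are $s_0,i_0$ such that for all basis vectors $w$ we have $a_{(s)}w=0$ for $s>s_0$ and $a_{(s)}w$ has degree at most $i_0$ in $D$. By \eqref{eq:modes} and \eqref{eq:Di}, $[a_{(m)},w_{(n)}]$ involves only basis elements $w'_{(j)}$ with $j\ge m+n-s_0-i_0$. So $(a_{(m)}f)(w_{(n)})=0$ if $m+n\ge N(f)+s_0+i_0$; thus $a_{(m)}f\in M$, and $a_{(m)}f=0$ for large $m$. Also $Df\in M$, as $(Df)(w_{(n)})=nf(w_{(n-1)})$. The first identity in \eqref{eq:sesq} and the identity \eqref{eq:jacobi} hold because $M$ is an $\mathcal L$-module. The second identity in \eqref{eq:sesq} is $[D,x]=\partial x$, and indeed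
\[
(Dxf-xDf)(y)=f([x,\partial y])-f(\partial[x,y])=-f([\partial x,y])=((\partial x)f)(y).
\]
For $w^*\in W^*$ define $w^*\varepsilon_n\in M$ by $(w^*\varepsilon_n)(w'_{(m)})=w^*(w')\delta_{nm}$. Then $M=\bigoplus_nW^*\varepsilon_n$ and $D(w^*\varepsilon_n)=(n+1)\,w^*\varepsilon_{n+1}$, so a basis of $W^*\varepsilon_0$ is an $H$-basis of $M$.

\emph{$M$ has constant spectrum.} Let $a\in L$ and $0\ne q\in\Bbbk[T]$ with $q(a_{(0)})L=0$. Since $[a_{(0)},b_{(n)}]=(a_{(0)}b)_{(n)}$, we have $q(\operatorname{ad}a_{(0)})=0$ on $\mathcal L$. The operator $-a_{(0)}$ on $M$ is the transpose of $\operatorname{ad}a_{(0)}$, so $q(-a_{(0)})M=0$, and Lemma~\ref{lem:const}(a) applies.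

\emph{The representation.} By Proposition~\ref{prop:locfin}, $F=U(\mathcal L)\,W^*\varepsilon_0\subset M$ is finite-dimensional. Let $\mathcal K=\{y\in\mathcal L:f(y)=0\text{ for all }f\in F\}$. It has finite codimension. It is an ideal, since $f([x,y])=-(xf)(y)=0$ for $y\in\mathcal K$, $f\in F$. It contains $w_{(n)}$ for $n\ge N$, where $N$ is the maximum of $N(f)$ over a basis of $F$. By Ado's theorem $\mathcal L/\mathcal K$ has a faithful finite-dimensional module $U$, and Lemma~\ref{lem:induce} gives the $L$-module $H\otimes U$. Suppose that $a=\sum_{w,i}p_{w,i}D^iw$, with $w$ in the basis of $W$ and $p_{w,i}\in\Bbbk$, acts as zero. Then $a_{(n)}\in\mathcal K$ for all $n$. For $w^*$ in the dual basis, $w^*\varepsilon_0\in F$, and \eqref{eq:Di} gives $0=(w^*\varepsilon_0)(a_{(n)})=(-1)^nn!\,p_{w,n}$. Hence $a=0$.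
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We use induction on $\operatorname{rank}L$; in rank $0$ we have $L=0$. If $L$ has constant spectrum, Proposition~\ref{prop:ado} gives the representation. Otherwise choose $a\in L$ such that $a_{(0)}$ has a nonconstant eigenvalue, and let $L^{\mathrm c},L^{\mathrm v}$ be the saturated ideals of Proposition~\ref{prop:split}. By \eqref{eq:ranks}, $L^{\mathrm v}$ has positive rank. So $L/L^{\mathrm v}$ is torsion-free finite of smaller rank and has a finite faithful free representation $V_1$ by induction. The algebra $L/L^{\mathrm c}$ is torsion-free finite and centerless, so its adjoint representation $V_2$ is finite, free and faithful. The kernel of the action of $L$ on $V_1\oplus V_2$ is $L^{\mathrm v}\cap L^{\mathrm c}=0$.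
\end{proof}

\section{Subalgebras of current algebras}\label{sec:BC}

The proof of Theorem~\ref{thm:B} uses Theorem~\ref{thm:DK} over $\bar\Bbbk$ and two more textbook facts. \emph{Levi's theorem}: if $\mathfrak r$ is a solvable ideal of a finite-dimensional Lie algebra $\mathfrak g$ and $\mathfrak g/\mathfrak r$ is semisimple, then some subalgebra of $\mathfrak g$ maps isomorphically onto $\mathfrak g/\mathfrak r$. \emph{$\mathfrak{sl}_2$-theory}: if $(e,h,f)$ is an $\mathfrak{sl}_2$-triple acting on a finite-dimensional space over a field of characteristic $0$, then $h$ is diagonalizable with integer eigenvalues; and a Cartan subalgebra $\mathfrak t$ of a semisimple Lie algebra over $\bar\Bbbk$ is abelian, equals its centralizer, and is spanned by the coroots $h_i$, each of which belongs to an $\mathfrak{sl}_2$-triple.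

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We prove (1)$\Leftrightarrow$(2) and (3)$\Rightarrow$(2)$\Rightarrow$(4)$\Rightarrow$(3).

(2)$\Rightarrow$(1). Let $\rho\colon\mathcal L\to\mathfrak{gl}(U)$ be the representation of Proposition~\ref{prop:ado}, and put
\[
\iota(a)=\sum_n\frac{(-D)^n}{n!}\,\rho(a_{(n)})\in\operatorname{Cur}\mathfrak{gl}(U),
\]
a finite sum. It is $H$-linear: $\iota(Da)=\sum_n\frac{(-D)^n}{n!}(-n)\rho(a_{(n-1)})=D\iota(a)$. Comparing \eqref{eq:natural} with Lemma~\ref{lem:induce}, $\iota(a)$ acts on $H\otimes U$ exactly as $a$ does. So $\iota$ is injective, and as operators on $H\otimes U$,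
\[
\bigl(\iota(a)_\lambda\iota(b)\bigr)_{\lambda+\mu}=a_\lambda b_\mu-b_\mu a_\lambda=(a_\lambda b)_{\lambda+\mu}=\iota(a_\lambda b)_{\lambda+\mu}.
\]
Take $\lambda$ and $\nu=\lambda+\mu$ as independent variables and compare coefficients of $\lambda^n$. Since $\operatorname{Cur}\mathfrak{gl}(U)$ acts faithfully, $\iota(a)_{(n)}\iota(b)=\iota(a_{(n)}b)$.

(1)$\Rightarrow$(2). For $a=\sum_iD^iA_i\in L\subset\operatorname{Cur}\mathfrak{gl}_N$, the minimal polynomial of $\operatorname{ad}A_0$ annihilates $a_{(0)}=1\otimes\operatorname{ad}A_0$ on $\operatorname{Cur}\mathfrak{gl}_N$, hence on $L$. Apply Lemma~\ref{lem:const}(a).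

(3)$\Rightarrow$(2). The adjoint module has a finite-dimensional $\mathcal L$-stable subspace containing a finite set of $H$-generators of $L$. A nonzero polynomial over $\Bbbk$ annihilates $a_{(0)}$ on this subspace, hence on $L$ by $H$-linearity.

(2)$\Rightarrow$(4). By Lemma~\ref{lem:const}, every $a\in\bar\Bbbk\otimes L$ satisfies $q(a_{(0)})=0$ for some $0\ne q\in\bar\Bbbk[T]$. If a surjective homomorphism onto $\mathrm{Vir}$ maps $a$ to $\ell$, then $0=q(\ell_{(0)})\ell=q(D)\ell\ne0$, a contradiction.

(4)$\Rightarrow$(3). Let $M$ be a finite $L$-module. By Lemma~\ref{lem:locfin}(c) we may assume $\Bbbk=\bar\Bbbk$, and by Lemma~\ref{lem:locfin}(a) that $M$ is torsion-free, since the torsion submodule has zero action. Let $R=\operatorname{Rad}L$. If $R=L$, apply Proposition~\ref{prop:solv}. Otherwise Theorem~\ref{thm:DK} describes $L/R$. Summands $\mathrm{Vir}$ and $\mathrm{Vir}\ltimes\operatorname{Cur}\mathfrak g$ map onto $\mathrm{Vir}$ and are excluded by (4), and a direct sum of current algebras is the current algebra of the direct sum. So $L/R\cong\operatorname{Cur}\mathfrak s$ with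 $\mathfrak s\ne0$ finite-dimensional semisimple.

We would like to repeat the proof of Proposition~\ref{prop:locfin}, but the spectrum of $M$ is not known to be constant. A Cartan subalgebra of a Levi subalgebra is a substitute, because $\mathfrak{sl}_2$-theory makes its eigenvalues constant on every module. Let $\mathfrak g=L/DL$. The kernel of the surjection $\mathfrak g\to(L/R)/D(L/R)=\mathfrak s$ is the image of $R$, a solvable ideal, since its derived series lies in the images of the $R^{(i)}$. By Levi's theorem some subalgebra $\mathfrak s'\subset\mathfrak g$ maps isomorphically onto $\mathfrak s$. Let $\mathfrak t$ be a Cartan subalgebra of $\mathfrak s'$ with coroots $h_i$, and $\bar{\mathfrak t}$ its image in $\mathfrak s$. The algebra $\mathfrak s'$ acts $K$-linearly on the finite-dimensional $K$-spaces $K\otimes_HL$ and $K\otimes_HM$, so each $h_i$ is annihilated there, hence on $L$ and $M$, by a product of distinct factors $T-k$, $k\in\mathbb Z$. The projections onto its eigenspaces are Lagrange interpolation polynomials in $h_i$ over $\Bbbk$, so they preserve $L$ and $M$ and are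 $H$-linear. As the $h_i$ commute and span $\mathfrak t$, we obtain finite decompositions $L=\bigoplus L_\alpha$, $M=\bigoplus M_\beta$ into $H$-submodules, the weight spaces of $\mathfrak t$. By \eqref{eq:der} they satisfy the inclusions required in Lemma~\ref{lem:grading}.

An element of $\mathfrak t$ with image $\bar t\in\mathfrak s$ acts on $L/R=\operatorname{Cur}\mathfrak s$ as $1\otimes\operatorname{ad}\bar t$. So $L_0$ maps into the $\mathfrak t$-invariants, which form the abelian algebra $H\otimes\bar{\mathfrak t}$. Hence $L_0^{(1)}\subset R$ and $L_0$ is solvable. By Proposition~\ref{prop:solv}, $M$ is locally finite over $L_0$, and Lemma~\ref{lem:grading} completes the proof.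
\end{proof}

Theorem~\ref{thm:C} records what the induction in the proof of Theorem~\ref{thm:A} produces when the centerless quotients are collected into one. In Example~\ref{ex:rank3} one may take $J_0=L^{\mathrm v}$ and $J_1=L^{\mathrm c}$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We use induction on the rank. If $L$ has constant spectrum, in particular if $L=0$, take $J_0=0$ and $J_1=L$, by Theorem~\ref{thm:B}. Otherwise choose $a$, $L^{\mathrm c}$, $L^{\mathrm v}\ne0$ as in the proof of Theorem~\ref{thm:A}, apply the induction hypothesis to $L/L^{\mathrm v}$, and let $J_0,J_1'$ be the preimages in $L$ of the two ideals obtained. They are saturated, $J_0\cap J_1'=L^{\mathrm v}$, the algebra $L/J_0$ embeds into some $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$, the algebra $L/J_1'$ is centerless, and $J_0+J_1'$ has finite codimension in $L$. Put $J_1=J_1'\cap L^{\mathrm c}$.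

Then $J_0\cap J_1=L^{\mathrm v}\cap L^{\mathrm c}=0$, and $(J_0)_\lambda J_1\subset(J_0\cap J_1)[\lambda]=0$ because both are ideals. The algebra $L/J_1$ embeds into $L/J_1'\times L/L^{\mathrm c}$, so it is torsion-free. A central element of $L/J_1$ projects to central elements of the centerless quotients $L/J_1'$ and $L/L^{\mathrm c}$, so it is zero.

It remains to count ranks. Since $J_0/L^{\mathrm v}\oplus J_1'/L^{\mathrm v}$ has finite codimension in $L/L^{\mathrm v}$, we have $\operatorname{rank}L/J_0+\operatorname{rank}L/J_1'=\operatorname{rank}L/L^{\mathrm v}$. By \eqref{eq:ranks}, $\operatorname{rank}L/L^{\mathrm v}+\operatorname{rank}L/L^{\mathrm c}=\operatorname{rank}L$. Therefore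
\[
\operatorname{rank}L/J_0+\operatorname{rank}L/J_1\le\operatorname{rank}L/J_0+\operatorname{rank}L/J_1'+\operatorname{rank}L/L^{\mathrm c}=\operatorname{rank}L ,
\]
that is, $\operatorname{rank}J_0+\operatorname{rank}J_1\ge\operatorname{rank}L$. So $L/(J_0\oplus J_1)$ is a finite $H$-module of rank $0$, hence finite-dimensional. The last assertion follows from $J_0\cap J_1=0$, the faithfulness of the action \eqref{eq:natural} of $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$ on $H\otimes\Bbbk^N$, and the faithfulness of the adjoint representation of $L/J_1$.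
\end{proof}

\begin{remark}
Since $\operatorname{rank}J_0+\operatorname{rank}J_1=\operatorname{rank}L$, the algebras $L$ and $L/J_0\times L/J_1$ have the same rank. So the image of $L$ in this product has finite codimension: up to finite codimension, $L$ is the product of a subalgebra of $\operatorname{Cur}\mathfrak{gl}_N(\Bbbk)$ and a centerless algebra.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BDK}
Bakalov, D'Andrea, Kac, \emph{Theory of finite pseudoalgebras}, Adv. Math. \textbf{162} (2001).

\bibitem{DK}
A.~D'Andrea, V.~Kac, \emph{Structure theory of finite conformal algebras}, Selecta Math. \textbf{4} (1998).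

\bibitem{Kol}
P.~Kolesnikov, \emph{On finite representations of conformal algebras}, arXiv:1005.3805 (2010).

\end{thebibliography}
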